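# Associative products on quadratic spaces and limits of odeco tensors

## 1. A quadric cone in dimension two

Let $V=\mathbb C^2$ with basis $q,p$ and the symmetric form $(p|p)=(q|q)=0$, $(p|q)=1$. A symmetric tensor $T\in S^3V$ gives a symmetric trilinear form $\tau(x,y,z)$, by contracting the three factors of $T$ with $x,y,z$. Contracting only two factors gives a commutative product on $V$: the vector $xy$ is determined by $(xy|z)=\tau(x,y,z)$. Put
$$a=\tau(q,q,q),\quad b=\tau(q,q,p),\quad c=\tau(q,p,p),\quad d=\tau(p,p,p).$$
The $p$-coefficient of a vector $v$ is $(v|q)$ and its $q$-coefficient is $(v|p)$, so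
$$qq=ap+bq,\qquad qp=bp+cq,\qquad pp=cp+dq .$$

When is this product associative? Pair $(xy)z=x(yz)$ with a vector $w$. Since $\tau$ is symmetric, the two sides become $(xy|zw)$ and $(yz|xw)$. Together with commutativity, associativity says exactly that the number $(xy|zw)$ does not change when $x,y,z,w$ are permuted. By multilinearity we test it on basis vectors. If at least three of the four vectors are equal there is only one way to pair them, and nothing to check. For $q,q,p,p$ we need $(qq|pp)=(qp|qp)$, that is, $ad+bc=2bc$. So the product is associative if and only if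
$$ad=bc .$$
The associative products form an irreducible quadric cone of dimension $3$ in $S^3V\cong\mathbb C^4$.

Some of them are easy to write down. If $v_1,v_2$ are orthogonal and nonisotropic, $T=v_1^{\otimes3}+v_2^{\otimes3}$ has the product $xy=\sum_i(x|v_i)(y|v_i)v_i$. Thus $v_1v_2=0$ and $v_iv_i=(v_i|v_i)^2v_i$, and the algebra is $\mathbb C\times\mathbb C$. Such tensors are parametrized by an orthonormal frame moved by $SO(2)$ and two nonzero scalars, with finitely many parameters for each tensor, so they form a set of dimension $1+2=3$. It lies in the cone, which is irreducible of dimension $3$, so it is dense there. Every associative product on $\mathbb C^2$ is a limit of these.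

A limit need not be of that form itself. Take $(a,b,c,d)=(1,0,0,0)$, which is $T=p^{\otimes3}$: here $qq=p$ and $p$ kills everything. The algebra is nilpotent, whereas a nonzero sum $\sum v_i^{\otimes 3}$ as above contains the nonzero idempotents $(v_i|v_i)^{-2}v_i$. Now move to $(1,0,t,0)$ with $t\ne0$, which is still on the cone: $qq=p$, $qp=tq$, $pp=tp$. The unit is $p/t$, and $q^2=p=t\cdot 1$, so the algebra is $\mathbb C[q]/(q^2-t)\cong\mathbb C\times\mathbb C$. Its primitive idempotents are $e_\pm=\frac12(p/t\pm q/\sqrt t)$. They are orthogonal, since $4(e_+|e_-)=-t^{-3/2}+t^{-3/2}=0$, and $(e_\pm|e_\pm)=\pm\frac12t^{-3/2}$. With $4t^3=(e_\pm|e_\pm)^{-2}$ one gets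
$$4t^3\left(e_+^{\otimes3}+e_-^{\otimes3}\right)=p^{\otimes3}+t\,(p\otimes q\otimes q+q\otimes p\otimes q+q\otimes q\otimes p),$$
which tends to $p^{\otimes 3}$ as $t\to0$.

Now let $V$ have any finite dimension $n$ over $\mathbb C$, with a nondegenerate symmetric bilinear form $(\cdot|\cdot)$. For $T\in S^3V$ let $\mu_T:V\times V\to V$ be the contraction of the first two factors, so that $\mu_T(x,y)=\sum(x|a)(y|b)c$ for $T=\sum a\otimes b\otimes c$.

**Definition.** A tensor $T\in S^3V$ is odeco (orthogonally decomposable) if $T=\sum_{i=1}^kv_i^{\otimes3}$ with $(v_i|v_j)=0$ for $i\ne j$ and $(v_i|v_i)\neq0$ for all $i$. Let $Y(V)\subseteq S^3V$ be the Zariski closure of the set of odeco tensors, and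
$$X(V)=\{T\in S^3V\mid \mu_T\text{ is associative}\}.$$
For fixed $x,y,z$ the condition $\mu_T(x,\mu_T(y,z))=\mu_T(\mu_T(x,y),z)$ is $n$ quadratic equations in $T$; all these together are called Robeva's equations.

For an odeco tensor, $v_iv_j=0$ for $i\ne j$, $v_iv_i=(v_i|v_i)^2v_i$, and the orthogonal complement of the $v_i$ multiplies to zero. So $\mu_T$ is associative and $Y(V)\subseteq X(V)$. For $n=1$ the space $S^3V$ is a line on which every tensor is odeco, so $X(V)=Y(V)$. We have just seen that $X(V)=Y(V)$ for $n=2$. A result of Robeva says that $X(V)=Y(V)$ for $n\le3$. For which $n$ is every associative $\mu_T$ a limit of odeco ones? The question is taken from Benjamin Biaggi, Jan Draisma and Tim Seynnaeve, "On the quadratic equations for odeco tensors", arXiv:2206.01521 (2022).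

## 2. Algebras with an invariant form

Varieties are reduced and over $\mathbb C$. For $T\in S^3V$ write $xy=\mu_T(x,y)$, $L_x(y)=xy$, and $A_T=(V,\mu_T)$. As in dimension two, $(xy|z)$ is totally symmetric. So points of $X(V)$ are the same as commutative associative products on $V$, with or without unit, that satisfy $(xy|z)=(x|yz)$. Associativity of a commutative product with this property means that $(xy|zw)$ is totally symmetric in $x,y,z,w$. Note that each $L_x$ is self-adjoint.

**Definition.** For a basis $(b_i)$ of $V$ let $\Delta(T)=\det(\operatorname{tr}L_{b_i}L_{b_j})_{ij}$, the discriminant of the trace form. Changing the basis multiplies it by a nonzero constant. Let $X^\circ(V)=\{T\in X(V):\Delta(T)\neq0\}$, an open subset of $X(V)$.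

**Definition.** A finite-dimensional commutative unital algebra $B$ is smoothable if there is a commutative unital $\mathbb C[[t]]$-algebra $\mathcal B$, free of finite rank as a module, with $\mathcal B/t\cong B$ and nonzero trace-form discriminant. Such a $\mathcal B$ is a smoothing of $B$.

For example, $\mathbb C[q]/(q^2)$ has the smoothing $\mathbb C[[t]][q]/(q^2-t)$: in the basis $1,q$ the trace form has the entries $2,0,0,2t$ and determinant $4t\neq0$.

**Definition.** A finite-dimensional commutative unital algebra $B$ is Gorenstein if it has a linear form $\varphi$ for which $(x,y)\mapsto\varphi(xy)$ is nondegenerate. Its length is its dimension over $\mathbb C$.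

For example $\mathbb C[x]/(x^m)$ is Gorenstein, with $\varphi$ the coefficient of $x^{m-1}$. The algebra $\mathbb C[x,y]/(x^2,xy,y^2)$ is not: any $\varphi$ kills some nonzero $z$ in the span of $x,y$, and the multiples of $z$ are its scalar multiples, so $z$ lies in the radical. A unital algebra with a nondegenerate invariant symmetric form is Gorenstein: take $\varphi=(\cdot|1)$.

If $A_T$ has no unit, we can add one and keep an invariant form, at the price of two dimensions.

**Definition.** Let $d=n+2$ and $W=\mathbb C1\oplus V\oplus\mathbb Cs$, with the form of $V$ extended by $(1|s)=1$, $(1|1)=(s|s)=0$, $V\perp 1,s$. Let $\mathcal A\subseteq X(W)$ be the closed set of products for which $1$ is the unit. For $T\in X(V)$ let $B(T)$ be the product on $W$ with unit $1$ and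
$$v\ast w=vw+(v|w)s\quad(v,w\in V),\qquad s\ast V=0,\qquad s\ast s=0 .$$

Let us check that $B(T)\in\mathcal A$. For $u,v,w\in V$ we have $(u\ast v)\ast w=(uv)w+(uv|w)s$, which is totally symmetric, and triple products in $V\oplus\mathbb Cs$ that contain $s$ vanish; so $\ast$ is associative. Next, $(x|y)=(x\ast y|1)$ for all $x,y\in W$: on pairs from $1,V,s$ this reads $(1|1)=0$, $(v|1)=0$, $(s|1)=1$, $(v|w)=(vw+(v|w)s|1)$, $(v|s)=0$, $(s|s)=0$, all true. Hence $(x\ast y|z)=(x\ast y\ast z|1)$ is totally symmetric, so the product comes from a tensor in $S^3W$. If $T$ is nilpotent (that is, $A_T$ is), then $V\oplus\mathbb Cs$ is a nilpotent ideal of codimension one and $B(T)$ is local.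

For $T=p^{\otimes3}$ on $\mathbb C^2$ we get $q\ast q=p$, $q\ast p=s$, $p\ast p=0$ and $q\ast s=0$, so $B(T)=\mathbb C[q]/(q^4)$. For the deformed tensor $(1,0,t,0)$ of Section 1 we get $q\ast q=p$, $q\ast p=tq+s$ and $p\ast p=tp$. Thus $s=q^3-tq$, and $q\ast s=0$ says $q^4=tq^2$. So the algebra is $\mathbb C[q]/(q^4-tq^2)$. It is isomorphic to $\mathbb C^2\times\mathbb C[\varepsilon]/(\varepsilon^2)$ for $t\ne0$; it is not reduced.

Here is what we take from the textbooks, and one deep theorem.

**Fact 1.** Let $U$ be a nonempty open subset of an irreducible variety $Z$ and $p\in Z$. Then $U$ is dense in $Z$ in the Euclidean topology. If $\dim Z\ge1$, there is an irreducible curve in $Z$ through $p$ that meets $U$. The completed local ring of its normalization at a preimage of $p$ is $\mathbb C[[t]]$, so there is a $\mathbb C[[t]]$-point of $Z$ with special point $p$ and generic point in $U$.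

**Fact 2.** A finite-dimensional commutative unital $\mathbb C$-algebra is reduced if and only if its trace form is nondegenerate.

**Fact 3.** Let $b$ be a symmetric bilinear form on a free $\mathbb C[[t]]$-module of finite rank, and let $w_1,\dots,w_m$ be a basis that is orthonormal modulo $t$. Then there is an orthonormal basis that agrees with $(w_i)$ modulo $t$. Indeed the Gram matrix is $G=I+tH$. The binomial series for $C=(I+tH)^{-1/2}$ converges $t$-adically, $C$ is symmetric and commutes with $G$, so $C^{T}GC=I$, and $C\equiv I$ modulo $t$.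

**Theorem (CJN).** (Casnati–Jelisiejew–Notari, "Irreducibility of the Gorenstein loci of Hilbert schemes via ray families", Algebra & Number Theory 9 (2015), Theorem A.) The Gorenstein locus of $\mathrm{Hilb}_d(\mathbb P^N_{\mathbb C})$ is irreducible for all $d\le13$ and all $N$.

We use it in this form: every Gorenstein algebra $B$ of length $d\le13$ is smoothable. To see this, embed $\operatorname{Spec}B$ in some $\mathbb P^N$ with $N\ge1$; it is a point of the irreducible Gorenstein locus. The reduced subschemes form a nonempty open subset of the locus. Fact 1 gives a $\mathbb C[[t]]$-point with special point $\operatorname{Spec} B$ and generic point in this open subset. The pullback of the universal family is $\operatorname{Spec}$ of a finite free $\mathbb C[[t]]$-algebra, which is a smoothing of $B$.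

We will often evaluate functions along $\mathbb C[[t]]$-points. A commutative associative product on $V\otimes\mathbb C[[t]]$ for which the extended form is invariant is a tensor over $\mathbb C[[t]]$ satisfying Robeva's equations. Since $\mathbb C[[t]]$ is reduced, every regular function on the reduced variety $X(V)$ can be evaluated at it. The same holds for $\mathcal A$.

## 3. The bounds eleven and thirteen

**Theorem A.** $X(V)=Y(V)$ if and only if $n\le11$.

**Theorem B.**

1. For every $n$, $Y(V)$ is an irreducible component of $X(V)$, of dimension $n(n+1)/2$. $X(V)$ is irreducible if and only if $n\le11$.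
2. For $T\in X(V)$, $A_T$ is an orthogonal product $A_u\times A_{nil}$ with $A_u$ unital and $A_{nil}$ nilpotent; correspondingly $T=T_u+T_{nil}$. Then $T\in Y(V)$ if and only if $T_u\in Y(A_u)$ and $T_{nil}\in Y(A_{nil})$. Moreover $T_u\in Y(A_u)$ if and only if $A_u$ is smoothable. For nilpotent $T\in X(V)$: $T\in Y(V)$ if and only if the Gorenstein algebra $B(T)$ lies in the closure, in the variety $\mathcal A$, of the algebras isomorphic to $\mathbb C^n\times\mathbb C[\varepsilon]/(\varepsilon^2)$.
3. All $T\in X(V)$ with $A_T$ unital lie in $Y(V)$ if and only if $n\le13$.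

Zero-dimensional factors are allowed, and all conditions on them are empty. In particular the case $n=0$ is trivial.

## 4. Idempotents split the space

The first task is to cut a general product into a unital and a nilpotent piece, and to see that membership in $Y$ can be tested piece by piece.

**Lemma 1.** Let $T\in X(V)$ and let $u\in A_T$ be idempotent. Then $V=uV\oplus\ker L_u$ is an orthogonal product of algebras, and $uV$ has unit $u$. For a suitable $u$ the factor $\ker L_u$ is nilpotent.

*Proof.* We have $L_u^2=L_{u^2}=L_u$, so $V=uV\oplus\ker L_u$. For $y\in\ker L_u$: $(ux|y)=(x|uy)=0$, so the sum is orthogonal. Also $(ux)y=x(uy)=0$, both summands are ideals, and $u$ acts as the identity on $uV$.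

Choose $u$ with $\dim uV$ maximal. If $\ker L_u$ contained an idempotent $e\neq0$, then $u+e$ would be idempotent with image $uV\oplus eV$, which is larger since $e=ee\in eV$. So there is no such $e$. Now a non-nilpotent element $x$ of a finite-dimensional commutative algebra always gives a nonzero idempotent in $x\mathbb C[x]$. To see this, adjoin a unit; then $\mathbb C[x]\cong\mathbb C[X]/(X^kg)$ with $k\ge1$ and $g(0)\ne0$, where $k\geq 1$ because $x$ lies in a proper ideal. Here $g$ is not constant because $x$ is not nilpotent. The Chinese remainder theorem gives an idempotent that is $0$ modulo $X^k$ and $1$ modulo $g$; it is nonzero and divisible by $X$. Hence all elements of $\ker L_u$ are nilpotent. A commutative algebra spanned by finitely many nilpotent elements is nilpotent. $\square$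

So $A_T=A_u\times A_{nil}$. The form $(xy|z)$ vanishes on mixed arguments, hence $T=T_u+T_{nil}$ with $T_u\in S^3A_u$ and $T_{nil}\in S^3A_{nil}$. Let $\mathrm{Nil}(V)\subseteq X(V)$ be the set of $T$ with all $L_x$ nilpotent. It is closed. It is also the set of $T$ with $A_T$ nilpotent: if $L_x^k=0$ then $x^{k+1}=0$, and we apply the previous sentence about spanning.

**Lemma 2.** $X^\circ(V)$ is the set of odeco tensors with $k=n$ terms, and these are the $T\in X(V)$ with $A_T\cong\mathbb C^n$. Its closure is $Y(V)$, which is an irreducible component of $X(V)$ of dimension $n(n+1)/2$.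

*Proof.* Let $T\in X^\circ(V)$. If $x$ is nilpotent then $L_xL_y=L_{xy}$ is nilpotent for all $y$, so $\operatorname{tr}L_xL_y=0$ and $x$ lies in the radical of the trace form; thus $x=0$. By Lemma 1, $A_T$ is unital and reduced, so $A_T\cong\mathbb C^n$ with primitive idempotents $e_i$.

If $A_T\cong\mathbb C^n$, then $(e_i|e_j)=(e_ie_i|e_j)=(e_i|e_ie_j)=0$ for $i\ne j$, so $(e_i|e_i)\neq0$ by nondegeneracy. The tensor $\sum(\lambda_ie_i)^{\otimes3}$ with $\lambda_i^3=(e_i|e_i)^{-2}$ has the same product as $T$, and $\mu_T$ determines $T$. So $T$ is odeco with $n$ terms. Conversely, an odeco tensor with $n$ terms has $A_T\cong\mathbb C^n$ by the product rules in Section 1, and the trace form of $\mathbb C^n$ is nondegenerate.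

An odeco tensor with $k<n$ terms is a limit of ones with $n$ terms: the span of the $v_i$ is nondegenerate, so we extend to an orthogonal basis $v_1,\dots,v_n$ of nonisotropic vectors, add $t\,v_i^{\otimes3}=(t^{1/3}v_i)^{\otimes3}$ for $i>k$, and let $t\to0$. So $Y(V)=\overline{X^\circ(V)}$.

Fix an orthonormal basis $(b_i)$. The map $SO(n)\times(\mathbb C^*)^n\to X^\circ(V)$, $(g,\lambda)\mapsto\sum(\lambda_igb_i)^{\otimes3}$, is surjective: an orthogonal frame of determinant $-1$ is corrected by changing the sign of one frame vector and of its scalar. Its fibres are finite, since $T$ determines the idempotents up to order, hence the vectors $\lambda_igb_i$ up to order and cube roots of unity, hence $gb_i$ up to sign. So $X^\circ(V)$ is irreducible of dimension $\frac{n(n-1)}2+n=\frac{n(n+1)}2$. As $X^\circ(V)$ is open in $X(V)$, its closure is an irreducible component. $\square$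

**Lemma 3 (Splitting Lemma).** Let $T\in X(V)$, $u\in A_T$ idempotent, $V_1=uV$, $V_2=\ker L_u$, and $T=T_1+T_2$ with $T_i\in X(V_i)$. Then $T\in Y(V)$ if and only if $T_i\in Y(V_i)$ for $i=1,2$.

*Proof.* If $T_1,T_2$ are limits of odeco tensors in $S^3V_1$, $S^3V_2$, then $T$ is a limit of their sums, which are odeco because $V_1\perp V_2$.

Conversely let $T\in Y(V)$. By Fact 1 there are $T_j\in X^\circ(V)$ with $T_j\to T$ in the Euclidean topology. The plan is to split each $T_j$ along a subspace $W_j$ close to $V_1$, and then rotate $W_j$ to $V_1$. Let $M_j=\mu_{T_j}(u,\cdot)$. Then $M_j\to L_u=:P$, the orthogonal projection onto $V_1$. Each $M_j$ is diagonal in the orthogonal basis of primitive idempotents of $A_{T_j}$. The eigenvalues of $P$ are among $0$ and $1$, so for large $j$ no eigenvalue of $M_j$ lies on the circle $|z-1|=\frac12$, and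
$$P_j=\frac1{2\pi i}\oint_{|z-1|=1/2}(z-M_j)^{-1}dz$$
is the orthogonal projection onto the span $W_j$ of those idempotents whose eigenvalue lies inside the circle. Moreover $P_j\to P$. Splitting the sum over the idempotents, $T_j=T_j'+T_j''$ with $T_j'\in S^3W_j$ and $T_j''\in S^3W_j^\perp$ odeco.

Now we rotate. Put $h_j=PP_j+(1-P)(1-P_j)$. Then $h_j\to1$, and $h_j$ maps $W_j$ into $V_1$ and $W_j^\perp$ into $V_2$. The adjoint satisfies $h_j^*h_j=P_jPP_j+(1-P_j)(1-P)(1-P_j)$, which commutes with $P_j$ and tends to $1$. So for large $j$ the operator $(h_j^*h_j)^{-1/2}$, defined by the binomial series, is self-adjoint and commutes with $P_j$, and $g_j=h_j(h_j^*h_j)^{-1/2}$ satisfies $g_j^*g_j=1$, $g_j\to1$, $g_jW_j\subseteq V_1$ and $g_jW_j^\perp\subseteq V_2$. Hence $g_jT_j=g_jT_j'+g_jT_j''\to T$, with both summands odeco, in $S^3V_1$ and $S^3V_2$ respectively. Since $S^3V_1\cap S^3V_2=0$, the components converge separately: $g_jT_j'\to T_1$ and $g_jT_j''\to T_2$. $\square$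

## 5. Unital products and smoothings

When there is a unit, membership in $Y(V)$ does not involve the form: only the algebra matters.

**Lemma 4.** If $T\in X(V)$ and $A_T$ is unital, then $T\in Y(V)$ if and only if $A_T$ is smoothable.

*Proof.* We may assume $n\ge1$. Let $\mathcal B$ be a smoothing of $A_T$. The form is $(x|y)=\varphi(xy)$ with $\varphi=(\cdot|1)$. Lift $\varphi$ to a $\mathbb C[[t]]$-linear $\Phi:\mathcal B\to\mathbb C[[t]]$. The form $\Phi(xy)$ reduces to the form of $V$ modulo $t$, and it is invariant. Lift an orthonormal basis of $V$ to $\mathcal B$ and correct it by Fact 3. This identifies $\mathcal B$ isometrically with $V\otimes\mathbb C[[t]]$, compatibly modulo $t$. We obtain a $\mathbb C[[t]]$-point of $X(V)$ that specializes to $T$ and along which $\Delta\ne0$. If a regular function $g$ on $X(V)$ vanishes on $X^\circ(V)$, then $g\Delta=0$ on $X(V)$. Evaluating in the domain $\mathbb C[[t]]$ gives $g=0$ along the point, so $g(T)=0$. Hence $T\in\overline{X^\circ(V)}=Y(V)$.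

Conversely let $T\in Y(V)=\overline{X^\circ(V)}$. Fact 1 gives a commutative associative product on $V\otimes\mathbb C[[t]]$ with $\Delta\ne0$ and special fibre $A_T$. We only have to find its unit. Let $x$ be a lift of the unit of $A_T$. Modulo $t$ the operator $L_x$ is the identity, so $L_x$ is invertible. Choose $e$ with $xe=x$. Every $y$ has the form $xy'$, so $ey=exy'=xy'=y$. Thus the family is a smoothing of $A_T$. $\square$

By (CJN), every $T\in X(V)$ with $A_T$ unital and $n\le13$ lies in $Y(V)$. With the Splitting Lemma, only nilpotent $T$ remain.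

For nilpotent $T$ a natural attempt is to apply the same argument to $B(T)$. It is a Gorenstein algebra of length $n+2$, hence smoothable if $n\le11$. Take a smoothing, equip it with a form, find a section $\sigma$ that lifts $s$ and plays its role, and pass to $\sigma^\perp/\mathbb C\sigma$; at $t=0$ this is $s^\perp/\mathbb Cs\cong A_T$. In each fibre we want $\sigma$ to satisfy the rules that $s$ satisfies in $B(T)$, namely $x\sigma=(x|\sigma)\sigma$ for all $x$, $(\sigma|1)=1$ and $(\sigma|\sigma)=0$. But then $\sigma^2=(\sigma|\sigma)\sigma=0$ while $\sigma\neq0$, so the fibre is not reduced. A smoothing, whose general fibre is reduced, has no such $\sigma$. The example of Section 2 shows the two kinds of deformation side by side: $\mathbb C[q]/(q^4)$ deforms to the reduced $\mathbb C[q]/(q^4-t)$, which does not come from any deformation of $p^{\otimes3}$, and to the nonreduced $\mathbb C[q]/(q^4-tq^2)$, which does.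

What helps is that inside the closure of the reduced algebras, the nonreduced ones are cut out by the single equation $\Delta=0$. They have codimension only one, and every nonreduced algebra in $\mathcal A$ does carry a $\sigma$. This shows that $T$ lies in a large component of $X(V)$, but not yet that the component is $Y(V)$; a bound on the size of the nilpotent locus will settle that.

## 6. Nonreduced algebras marked by a socle vector

Let
$$\mathcal I=\{(\tilde T,\sigma)\in\mathcal A\times W:\ x\sigma=(x|\sigma)\sigma\ \ \forall x\in W,\quad(\sigma|1)=1,\quad(\sigma|\sigma)=0\},\qquad\pi:\mathcal I\to\mathcal A,$$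
where products are those of $\tilde T$ and $\pi$ forgets $\sigma$.

**Lemma 5.**

(a) $\mathcal I\cong V\times X(V)$, where $(0,T)$ corresponds to $(B(T),s)$.

(b) $\pi$ is finite.

(c) $\pi(\mathcal I)$ contains every nonreduced algebra in $\mathcal A$.

(d) For $(\tilde T,\sigma)\in\mathcal I$ the function $x\mapsto(x|\sigma)$ is a character of the algebra and determines $\sigma$. If $T\in X(V)$ is nilpotent, then $\pi^{-1}(B(T))=\{(B(T),s)\}$.

(e) $\mathcal A\cap\{\Delta\ne0\}$ is irreducible of dimension $d(d-1)/2$.

*Proof of (a).* We move $\sigma$ to $s$ by an isometry that fixes $1$, and then read off the product. For $v\in V$ define $g_v$ by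
$$g_v1=1,\qquad g_vw=w-(v|w)1\ (w\in V),\qquad g_vs=s+v-\tfrac12(v|v)1 .$$
It preserves the form: $(g_vw|g_vw')=(w|w')$, $(g_v1|g_vw)=0$, $(g_v1|g_vs)=1$, $(g_vw|g_vs)=(w|v)-(v|w)=0$, and $(g_vs|g_vs)=(v|v)-(v|v)=0$. So $g_v\in O(W)$, and $g_v$ acts on $\mathcal A$ since it fixes $1$. A vector $\sigma$ with $(\sigma|1)=1$ has the form $s+v+\gamma1$, and it is isotropic exactly when $\gamma=-\frac12(v|v)$, that is, when $\sigma=g_vs$; here $v$ is unique. Let $\mathcal I_s=\{\tilde T\in\mathcal A:xs=(x|s)s\ \forall x\}$. Then $(v,\tilde T)\mapsto(g_v\tilde T,g_vs)$ is an isomorphism $V\times\mathcal I_s\to\mathcal I$; its inverse reads $v$ off as the $V$-component of $\sigma$ and applies $g_v^{-1}$.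

It remains to see that $T\mapsto B(T)$ is an isomorphism $X(V)\to\mathcal I_s$. In $B(T)$ we have $1\ast s=s$, $v\ast s=0$, $s\ast s=0$, so $B(T)\in\mathcal I_s$. Conversely let $\tilde T\in\mathcal I_s$. Then $Vs=0$ and $s^2=0$. For $v,w\in V$ we have $(vw|s)=(v|ws)=0$ and $(vw|1)=(v|w)$. So the coefficient of $1$ in $vw$ is $0$ and the coefficient of $s$ is $(v|w)$: $vw=p(v,w)+(v|w)s$ with $p(v,w)\in V$. The form $(p(v,w)|z)=(vw|z)$ is totally symmetric on $V$. The function $x\mapsto(x|s)$ is multiplicative, as $(xy|s)=(x|ys)=(y|s)(x|s)$, so $s^\perp=V\oplus\mathbb Cs$ is an ideal. Also $\mathbb Cs$ is an ideal, and $p$ is the product of $s^\perp/\mathbb Cs\cong V$, hence associative. So $p=\mu_T$ with $T\in X(V)$ and $\tilde T=B(T)$. Both assignments are morphisms. $\square$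

*Proof of (b).* $\mathbb C[\mathcal I]$ is generated over $\mathbb C[\mathcal A]$ by the functions $(x|\sigma)$, with $x$ in a basis of $W$. On $\mathcal I$ the value $(x|\sigma)$ is an eigenvalue of $L_x$, with eigenvector $\sigma\ne0$. So it is a root of the characteristic polynomial of $L_x$, which is monic with coefficients in $\mathbb C[\mathcal A]$. Hence these functions are integral over $\mathbb C[\mathcal A]$. $\square$

*Proof of (c).* A nonreduced algebra in $\mathcal A$ is the product of its local factors, which are mutually orthogonal by Lemma 1. Let $B_1$ be a nonreduced factor, with maximal ideal $\mathfrak m_1\ne0$, and let $\chi$ be the corresponding character of the whole algebra. The form is nondegenerate on $B_1$. For $x\in B_1$ we have $x\mathfrak m_1=0$ iff $(x\mathfrak m_1|B_1)=0$ iff $(x|\mathfrak m_1)=0$. So $\operatorname{Ann}_{B_1}(\mathfrak m_1)=\mathfrak m_1^\perp\cap B_1$ is a line $\mathbb C\sigma$. It contains the last nonzero power of $\mathfrak m_1$, so $\sigma\in\mathfrak m_1$. Then $x\sigma=\chi(x)\sigma$ for all $x\in W$, and $(\sigma|x)=(x\sigma|1)=\chi(x)(\sigma|1)$,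 so $(\sigma|1)\neq0$ as $\sigma\ne0$. Normalize $(\sigma|1)=1$. Then $(\sigma|x)=\chi(x)$, and $(\sigma|\sigma)=\chi(\sigma)=0$. $\square$

*Proof of (d).* We have $(xy|\sigma)=(x|y\sigma)=(y|\sigma)(x|\sigma)$ and $(1|\sigma)=1$, and the form is nondegenerate. A local algebra has only one character, so for nilpotent $T$ the only possible $\sigma$ over $B(T)$ is $s$. $\square$

*Proof of (e).* By Lemma 2 applied to $W$, a point of $\mathcal A$ with $\Delta\ne0$ is an algebra $\mathbb C^d$ with orthogonal, nonisotropic primitive idempotents $e_i$ and $1=\sum e_i$. So $e_i$ is the projection of $1$ to the line $L_i=\mathbb Ce_i$, and $1\not\perp L_i$. Conversely, given an orthogonal frame of nonisotropic lines $L_1,\dots,L_d$ with $1\not\perp L_i$ for all $i$, the projections of $1$ can be declared orthogonal idempotents. With an orthonormal basis $(b_i)$ of $W$ and $L_i=\mathbb Cgb_i$, $g\in SO(W)$, the tensor is $\sum_i(1|gb_i)^{-1}(gb_i)^{\otimes3}$. The condition $(1|gb_i)\ne0$ for all $i$ defines a nonempty open subset of the irreducible $SO(W)$: for each single $i$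 the vectors $gb_i$ run through all unit vectors because $d\ge2$, and these span $W$. The map from this open set has finite fibres, as the algebra determines the unordered frame of lines. So the image is irreducible of dimension $\dim SO(W)=d(d-1)/2$. $\square$

Let $K$ be the closure of $\mathcal A\cap\{\Delta\ne0\}$ in $\mathcal A$.

**Proposition 1.** Let $T\in\mathrm{Nil}(V)$ and suppose $B(T)$ is smoothable. Then some irreducible component $X_1$ of $X(V)$ contains $T$ and has dimension $\ge n(n+1)/2$.

*Proof.* Write $B=B(T)$.

**Step 1: $B\in K$.** This step turns the abstract smoothing into one inside $\mathcal A$, where both the form and the vector $1$ are fixed. Let $\mathcal B$ be a smoothing and $\varphi=(\cdot|1)$ on $B$, so $\varphi(1)=0$ and $\varphi(s)=1$. Since $1$ is part of a basis of $\mathcal B$, we can lift $\varphi$ to $\Phi$ with $\Phi(1)=0$. For the form $\Phi(xy)$, which is unimodular because it is nondegenerate modulo $t$, the vector $1$ is isotropic. Lift $s$ to $\tilde s$. As $\Phi(\tilde s)\equiv1$ modulo $t$, we can rescale by a unit $\equiv1$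 so that $\Phi(\tilde s)=1$. Replace $\tilde s$ by $\tilde s-\frac12\Phi(\tilde s^2)1$. Then $\Phi(\tilde s)$ is still $1$, the new square has $\Phi$-value $\Phi(\tilde s^2)-\Phi(\tilde s^2)=0$, and the vector still lifts $s$ since $\Phi(\tilde s^2)\equiv\varphi(s^2)=0$. The plane $\langle1,\tilde s\rangle$ is unimodular, so its orthogonal complement is a direct summand, which reduces to $\langle1,s\rangle^\perp=V$. Lift an orthonormal basis of $V$ to this complement and correct it by Fact 3. This identifies $\mathcal B$ with $W\otimes\mathbb C[[t]]$ isometrically, fixing $1$. We get a $\mathbb C[[t]]$-point of $\mathcal A$ with $\Delta\ne0$ that specializes to $B$. If a regular function $g$ on $\mathcal A$ vanishes where $\Delta\neq0$, then $g\Delta=0$, so $g=0$ along this point, and $g(B)=0$. Hence $B\in K$.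

**Step 2: cut by the discriminant.** This step produces a large family of nonreduced algebras through $B$. Since $B$ is not reduced, $\Delta(B)=0$ by Fact 2. By Krull's principal ideal theorem, a component $C\ni B$ of $K\cap\{\Delta=0\}$ has dimension
$$\frac{d(d-1)}2-1=\frac{(n+2)(n+1)}2-1=\frac{n(n+1)}2+n .$$
By Fact 2 all points of $C$ are nonreduced, so $C\subseteq\pi(\mathcal I)$ by Lemma 5(c).

**Step 3: lift to $\mathcal I$ and descend to $X(V)$.** This step converts the family of nonreduced algebras into a family of tensors in $S^3V$. As $\pi$ is finite, the finitely many components of $\pi^{-1}(C)$ have closed images of the same dimensions, and these cover the irreducible $C$. So there is a closed irreducible $C'\subseteq\mathcal I$ with $\pi(C')=C$ and $\dim C'=\dim C$. Some point of $C'$ lies over $B$, and by Lemma 5(d) it is $(B,s)$. By Lemma 5(a), $C'$ lies in a component of $V\times X(V)$, which has the form $V\times X_1$ with $X_1$ a component of $X(V)$. The point $(B,s)$ corresponds to $(0,T)$, so $T\in X_1$, and $\dim X_1\ge\dim C'-n=n(n+1)/2$. $\square$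

## 7. Counting parameters for nilpotent products

To conclude that $X_1=Y(V)$ we must exclude that $X_1$ consists of nilpotent products only. For $n\le11$ there are too few of those.

**Proposition 2.** For $1\le n\le11$: $\dim\mathrm{Nil}(V)\le\frac{n(n+1)}2-1$.

We use dimensions of constructible sets freely. Let $A=A_T$ be nilpotent and $\operatorname{Ann}=\{v:vA=0\}$. Then $\operatorname{Ann}=(A^2)^\perp$, since $vx=0$ for all $x$ iff $(v|xy)=0$ for all $x,y$.

**Step 1: remove zero summands.** This step reduces to algebras with $\operatorname{Ann}\subseteq A^2$. Let $Q$ be a complement of $\operatorname{Ann}\cap A^2$ in $\operatorname{Ann}$, and $q=\dim Q$. As $A^2=\operatorname{Ann}^\perp$, the space $\operatorname{Ann}\cap A^2$ is the radical of the form on $\operatorname{Ann}$, so the form is nondegenerate on $Q$. Since $QA=0$, we have $T\in S^3(Q^\perp)$, and the square of the algebra $Q^\perp$ is $A^2=\operatorname{Ann}^\perp\subseteq Q^\perp$. Its annihilator is $\operatorname{Ann}\cap Q^\perp$. Writing $\operatorname{Ann}=Q\oplus(\operatorname{Ann}\cap A^2)$,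 where the second summand is orthogonal to $Q$, we find $\operatorname{Ann}\cap Q^\perp=\operatorname{Ann}\cap A^2$. So on $Q^\perp$ the annihilator lies in the square.

Let $\mathrm{Nil}^0(V)=\{T\in\mathrm{Nil}(V):\operatorname{Ann}\subseteq A^2\}$, and let $D_m$ be its dimension for $\dim V=m$, with $D_0=0$. Suppose we know $D_m\le\frac{m(m+1)}2-1$ for $1\le m\le11$. The tensors with a given $q\ge1$ lie in the image of a variety fibred over the nondegenerate $q$-dimensional subspaces $Q$, with fibre $\mathrm{Nil}^0(Q^\perp)$. So they form a set of dimension at most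
$$q(n-q)+D_{n-q}\le q(n-q)+\tfrac{(n-q)(n-q+1)}2=\tfrac{n(n+1)}2-\tfrac{q(q+1)}2\le\tfrac{n(n+1)}2-1 .$$
Therefore it suffices to show $D_n\le\frac{n(n+1)}2-1$ for $1\le n\le11$.

**Step 2: coordinates adapted to the annihilator.** This step replaces $T$ by linear-algebra data that we can count. Let $T\in\mathrm{Nil}^0(V)$ and $P=\operatorname{Ann}$. Since $P\subseteq A^2=P^\perp$, the space $P$ is isotropic. Put $e=\dim P=\dim A/A^2$, which is $\ge1$ because $A\ne0$ is nilpotent, and $r=n-2e\ge0$. The set of $T$ with given $e$ maps $O(V)$-equivariantly to the variety of isotropic $e$-spaces, which is homogeneous of dimension $e(n-e)-\frac{e(e+1)}2=er+\frac{e(e-1)}2$. So the set has dimension $er+\frac{e(e-1)}2+\dim M$, where $M$ is the set of such $T$ with $P$ fixed.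

Write $V=E\oplus R\oplus P$ with $E$ isotropic and dual to $P$, and $R=(E\oplus P)^\perp$. Then $A^2=P^\perp=R\oplus P$. For $x,y,z\in E$ and $\rho,\rho'\in R$ put
$$xy\equiv\beta(x,y),\qquad x\rho\equiv\alpha(x)\rho,\qquad\rho\rho'\equiv\delta(\rho,\rho')\pmod P,\qquad c(x,y,z)=(xy|z),$$
with $\beta(x,y),\alpha(x)\rho,\delta(\rho,\rho')\in R$. A picture: for $n\ge3$ let $A$ have basis $q,q^2,\dots,q^n$ with $q^{n+1}=0$ and $(q^i|q^j)=1$ if $i+j=n+1$ and $0$ otherwise. The form is invariant because $(q^iq^j|q^k)=1$ exactly when $i+j+k=n+1$. Here $P=\mathbb Cq^n$, $E=\mathbb Cq$, $R=\langle q^2,\dots,q^{n-1}\rangle$, $\alpha(q)$ is the shift, and $\beta(q,q)=q^2$.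

In general the form $(xy|z)$ vanishes if an argument is in $P$. As $P\perp R$, its other values are given by $c(x,y,z)$, $(\beta(x,y)|\rho)$, $(\alpha(x)\rho|\rho')$, $(\delta(\rho,\rho')|\rho'')$. So $T$ is determined by $(c,\beta,\alpha,\delta)$. Moreover $R\cong A^2/P$ as an $A$-module, and the following hold.

(i) The $\alpha(x)$ are self-adjoint, nilpotent, and commute.

(ii) $\alpha(x)\beta(y,z)$ is totally symmetric in $x,y,z$: it is $xyz$ modulo $P$, because $xP=0$.

(iii) $(\beta(x,y)|\beta(z,w))=(xy|zw)$ is totally symmetric, because $P\perp A^2$.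

(iv) $\delta$ is determined by $\alpha$ and $\beta$. Indeed $A=E+A^2$ and $A$ is nilpotent, so $E$ generates $A$, and $A^2$ is spanned by the products $x_1\cdots x_k$ with $k\ge2$, $x_i\in E$. Thus $R$ is spanned by the elements $\alpha(x_1)\cdots\alpha(x_{k-2})\beta(x_{k-1},x_k)\equiv x_1\cdots x_k$. As $P$ kills everything, the $\delta$-product of such an element with $\rho$ is $\alpha(x_1)\cdots\alpha(x_k)\rho$.

Let $\Theta_{e,r}$ be the variety of pairs $(\alpha,\beta)$ with $\alpha:E\to\operatorname{End}R$ linear and $\beta:E\times E\to R$ symmetric bilinear, satisfying (i)–(iii). Then $\dim M\le\binom{e+2}3+\dim\Theta_{e,r}$. Since $\frac{n(n+1)}2=2e^2+e+2er+\frac{r(r+1)}2$, the bound we want follows from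
$$\dim\Theta_{e,r}\le b(e,r):=er+\frac{r(r+1)}2-1+\kappa_e,\tag{1}$$
$$\kappa_e=2e^2+e-\frac{e(e-1)}2-\binom{e+2}3=\frac{e(e+1)(7-e)}6,\qquad(\kappa_1,\dots,\kappa_5)=(2,5,8,10,10).\tag{2}$$
Because $2e+r\le11$, we need (1) for $e\le5$ and $r\le11-2e$. For $r=0$ it says $0\le\kappa_e-1$, which is true. From now on $r\ge1$.

**Step 3: a flag for $\alpha$.** This step bounds the freedom in $\alpha$, by putting all $\alpha(x)$ into triangular form compatible with the form on $R$. We claim that there is a flag $0=R_0\subset R_1\subset\dots\subset R_r=R$ with $\dim R_i=i$, $R_i^\perp=R_{r-i}$, and $\alpha(E)R_i\subseteq R_{i-1}$.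

For $r\le1$ we have $\alpha=0$ and nothing to do. Let $r\ge2$ and $N=\bigcap_x\ker\alpha(x)$; by self-adjointness $N^\perp=\sum_x\operatorname{im}\alpha(x)$. If $\alpha\ne0$, then $N^\perp\ne0$ is stable under the commuting nilpotent operators $\alpha(x)$, so they have a common kernel vector in it: $N\cap N^\perp\ne0$. Take a line $R_1\subseteq N\cap N^\perp$. If $\alpha=0$, take any isotropic line $R_1$. In both cases $R_1$ is isotropic and killed by $\alpha$, and all images lie in $N^\perp\subseteq R_1^\perp=:R_{r-1}$. The operators act on $R_1^\perp/R_1$, which has dimension $r-2$ and a nondegenerate form, with the same properties. Continue there and pull the flag back.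

Such flags form a variety of dimension $f_r=\sum_{j\ge0,\,r-2j\ge2}(r-2j-2)$: each step chooses a point on a quadric of dimension $r-2j-2$. For a fixed flag choose an adapted basis with $R_i=\langle\varepsilon_1,\dots,\varepsilon_i\rangle$ and $(\varepsilon_i|\varepsilon_j)=\delta_{i+j,r+1}$. The self-adjoint operators $\sigma$ with $\sigma R_i\subseteq R_{i-1}$ are the strictly upper triangular matrices with $\sigma_{ij}=\sigma_{r+1-j,r+1-i}$, that is, those symmetric about the antidiagonal. They form a linear space $S_r$. Among the $\frac{r(r-1)}2$ positions above the diagonal, $\lfloor r/2\rfloor$ lie on the antidiagonal, so $\dim S_r=\frac12\left(\frac{r(r-1)}2+\lfloor r/2\rfloor\right)=\lfloor r^2/4\rfloor$.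

| $r$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|
| $f_r$ | 0 | 0 | 1 | 2 | 4 | 6 | 9 |
| $\dim S_r$ | 0 | 1 | 2 | 4 | 6 | 9 | 12 |

In general $f_r+\lfloor r^2/4\rfloor=\frac{r(r-1)}2$: it holds for $r=1,2$, and passing from $r-2$ to $r$ adds $(r-2)+(r-1)=2r-3$ on both sides.

**Step 4: bounds on $\alpha$.** This step lists the bounds we will combine. Let $\rho$ now denote the maximal rank of $\alpha(x)$, $x\in E$, and $k=r-\rho$. The following bound the dimension of the set of $\alpha$ satisfying (i), with the stated restriction on $\rho$.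

$(\alpha1)$ With no restriction: $f_r+e\lfloor r^2/4\rfloor$. The pairs of a flag and a linear map from $E$ to the space $S_r$ of that flag form a variety of this dimension, and by Step 3 it maps onto a set containing all $\alpha$.

$(\alpha2)$ For $\rho=1$: $r+e-2$. The $\alpha(x)$ are symmetric forms of rank $\le1$. A linear space of such forms has dimension $\le1$, since the sum of the squares of two independent linear forms has rank $2$. So $\alpha(x)=\ell(x)(u|\cdot)u$, and nilpotency makes $u$ isotropic. This gives $r-1$ parameters for $u$ and $e$ for $\ell$, minus one for rescaling.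

$(\alpha3)$ For $\rho\le2$: $e(2r-1)$, since the symmetric $r\times r$ matrices of rank $\le2$ form a variety of dimension $2r-1$.

$(\alpha4)$ For $\rho\le2$ and $r=5$: $f_5+4e=4+4e$. An element of $S_5$ has in rows $1$–$4$ and columns $2$–$5$ the matrix
$$\begin{pmatrix}a&c&g&h\\0&b&d&g\\0&0&b&c\\0&0&0&a\end{pmatrix}$$
and zeros elsewhere. Suppose its rank is $\le2$. If $a\neq0$, the minors on rows $1,2,4$ and columns $2,3,5$, respectively $2,4,5$, give $a^2b=a^2d=0$, so $b=d=0$, and four parameters remain. If $a=0$, the minor on rows $1,2,3$ and columns $3,4,5$ gives $c^2d-2bcg+b^2h=0$, a hypersurface in the space of $(b,c,d,g,h)$. So the rank-$\le2$ locus of $S_5$ has dimension $\le4$.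

$(\alpha5)$ For $\rho\le3$ and $r=7$: $9+11e$. The matrix with all $\sigma_{i,i+1}=1$ and other entries $0$ lies in $S_7$ and has rank $6$. So the elements of $S_7$ of rank $\le3$ form a proper closed subset of the $12$-dimensional space $S_7$, of dimension $\le11$; and $f_7=9$.

**Step 5: bounds on $\beta$ for fixed $\alpha$.** This step bounds the fibres of $\Theta_{e,r}$ over the space of $\alpha$. Let $e_1,\dots,e_e$ be a basis of $E$.

$(\beta1)$ The fibre has dimension $\le er+(r-1)\frac{e(e-1)}2$. With $b_{ij}=\beta(e_i,e_j)$, condition (iii) gives $(b_{ij}|b_{ij})=(b_{ii}|b_{jj})$. So, given the $b_{ii}$, each $b_{ij}$ with $i<j$ lies on a hypersurface in $R$.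

$(\beta2)$ If the maximal rank is $\rho=r-k$, the fibre has dimension $\le r+k\frac{(e-1)(e+2)}2$. Choose the basis, depending on $\alpha$, so that $\Xi:=\alpha(e_1)$ has rank $\rho$. Condition (ii) is linear in $\beta$, so we bound the dimension of a linear space. The value $\beta(e_1,e_1)$ contributes at most $r$. If $\beta(e_1,e_1)=0$, then $\Xi\beta(e_1,z)=\alpha(z)\beta(e_1,e_1)=0$, so the $\beta(e_1,e_j)$, $j\ge2$, lie in $\ker\Xi$ and contribute at most $k(e-1)$. If moreover $\beta(e_1,\cdot)=0$, then $\Xi\beta(y,z)=\alpha(y)\beta(e_1,z)=0$, so the remaining $\frac{e(e-1)}2$ values contribute at most $k\frac{e(e-1)}2$. The sum is $r+k(e-1)+k\frac{e(e-1)}2=r+k\frac{(e-1)(e+2)}2$.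

**Step 6: verification of (1).** In each case the dimension is at most (fibre bound) + (bound on $\alpha$), and the sums below are written in this order. For $e=1$, $(\beta1)+(\alpha1)$ gives $r+\frac{r(r-1)}2\le r+\frac{r(r+1)}2+1=b(1,r)$. The following cases are also settled by $(\beta1)+(\alpha1)$.

| $(e,r)$ | (2,1) | (2,2) | (2,3) | (2,4) | (3,1) | (3,2) | (3,3) | (4,1) | (4,2) | (5,1) |
|---|---|---|---|---|---|---|---|---|---|---|
| sum | 2+0 | 5+2 | 8+5 | 11+10 | 3+0 | 9+3 | 15+7 | 4+0 | 14+4 | 5+0 |
| $b(e,r)$ | 7 | 11 | 16 | 22 | 11 | 16 | 22 | 14 | 20 | 15 |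

Six pairs remain. For them we split by the maximal rank $\rho$. The bound $(\beta2)$ is $r+2k$, $r+5k$, $r+9k$ for $e=2,3,4$. In a line "$\rho\ge j$" we use $k\le r-j$. When $\alpha=0$ the bound is $(\beta1)$ alone.

| $(e,r)$ | $b(e,r)$ | stratum | bounds used | sum |
|---|---|---|---|---|
| (2,5) | 29 | $\alpha=0$ | $(\beta1)$ | 14 |
| | | $\rho\ge1$ | $(\beta2)+(\alpha1)$ | 13+16=29 |
| (2,6) | 37 | $\alpha=0$ | $(\beta1)$ | 17 |
| | | $\rho=1$ | $(\beta2)+(\alpha2)$ | 16+6=22 |
| | | $\rho=2$ | $(\beta2)+(\alpha3)$ | 14+22=36 |
| | | $\rho\ge3$ | $(\beta2)+(\alpha1)$ | 12+24=36 |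
| (2,7) | 46 | $\alpha=0$ | $(\beta1)$ | 20 |
| | | $\rho=1$ | $(\beta2)+(\alpha2)$ | 19+7=26 |
| | | $\rho=2$ | $(\beta2)+(\alpha3)$ | 17+26=43 |
| | | $\rho=3$ | $(\beta2)+(\alpha5)$ | 15+31=46 |
| | | $\rho\ge4$ | $(\beta2)+(\alpha1)$ | 13+33=46 |
| (3,4) | 29 | $\alpha=0$ | $(\beta1)$ | 21 |
| | | $\rho=1$ | $(\beta2)+(\alpha2)$ | 19+5=24 |
| | | $\rho\ge2$ | $(\beta2)+(\alpha1)$ | 14+14=28 |
| (3,5) | 37 | $\alpha=0$ | $(\beta1)$ | 27 |
| | | $\rho=1$ | $(\beta2)+(\alpha2)$ | 25+6=31 |
| | | $\rho=2$ | $(\beta2)+(\alpha4)$ | 20+16=36 |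
| | | $\rho\ge3$ | $(\beta2)+(\alpha1)$ | 15+22=37 |
| (4,3) | 27 | $\alpha=0$ | $(\beta1)$ | 24 |
| | | $\rho=1$ | $(\beta2)+(\alpha2)$ | 21+5=26 |
| | | $\rho=2$ | $(\beta2)+(\alpha1)$ | 12+9=21 |

In every line the sum is at most $b(e,r)$. This proves (1) and Proposition 2. $\square$

## 8. Equality in dimensions up to eleven

We prove $X(V)=Y(V)$ for $n\le11$ by induction on $n$; the case $n=0$ is trivial. Let $1\le n\le11$ and $T\in X(V)$.

**Step 1: $T$ not nilpotent.** This step shows $X(V)\setminus\mathrm{Nil}(V)\subseteq Y(V)$. Write $A_T=A_u\times A_{nil}$ with $A_u\ne0$, as in Lemma 1. The algebra $A_u$ is Gorenstein of length $\le11$, so it is smoothable by (CJN), and $T_u\in Y(A_u)$ by Lemma 4. Since $\dim A_{nil}<n$, induction gives $T_{nil}\in Y(A_{nil})$. By the Splitting Lemma, $T\in Y(V)$.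

**Step 2: $T$ nilpotent.** This step moves $T$ out of the nilpotent locus inside a component of $X(V)$. The algebra $B(T)$ is Gorenstein of length $n+2\le13$, hence smoothable by (CJN). Proposition 1 gives a component $X_1\ni T$ of $X(V)$ with $\dim X_1\ge\frac{n(n+1)}2$. By Proposition 2, $X_1\not\subseteq\mathrm{Nil}(V)$. So $X_1\setminus\mathrm{Nil}(V)$ is a nonempty open, hence dense, subset of $X_1$, and by Step 1 it lies in the closed set $Y(V)$. Therefore $T\in X_1\subseteq Y(V)$. $\square$

## 9. The determinant cubic on symmetric $3\times3$ matrices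

For a counterexample we look at the simplest nilpotent products, those with $r=0$ in the notation of Section 7. Let $V=E\oplus E^*$ with the form $(x+\xi|y+\eta)=\xi(y)+\eta(x)$, let $F$ be a symmetric trilinear form on $E$, and put $xy=F(x,y,\cdot)\in E^*$ for $x,y\in E$ and $E^*V=0$. Triple products vanish and $(xy|z)$ is totally symmetric, so for any $F$ this is a point of $\mathrm{Nil}(V)$.

Can we simply count parameters? Suppose $F(x,\cdot,\cdot)\neq0$ for all $x\neq0$, which holds for a general $F$, for instance near $\sum x_i^3$. Then $\operatorname{Ann}=E^*$ and $A^2=(E^*)^\perp=E^*$. With $P=\operatorname{Ann}$ varying over the isotropic $e$-spaces and the cubic over an open set of cubics on $V/P$, these tensors form a family of dimension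
$$\frac{e(e-1)}2+\binom{e+2}3=\frac{n(n+1)}2-\kappa_e,\qquad n=2e,\quad\kappa_e=\frac{e(e+1)(7-e)}6 .$$
For $e=7$, $n=14$, this is $105=\dim Y(V)$. The family consists of nilpotent tensors, so it lies in $\{\Delta=0\}$, which meets $Y(V)$ in a proper closed subset, of dimension $<105$. So $X(V)\neq Y(V)$ for $n=14$ by counting alone. For $e=6$, $n=12$, the family has dimension $71$, less than $78=\dim Y(V)$, and the count says nothing. Instead we choose one special cubic on a $6$-dimensional space and bound the tangent space of $X(V)$ there: if it has dimension below $78$, no component of dimension $78$ passes through that point.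

Let $U=\mathbb C^3$ and $E=S^2U$, the symmetric $3\times3$ matrices, of dimension $6$. Let $F$ be the symmetric trilinear form with $F(x,x,x)=\det x$, and let $T_0\in\mathrm{Nil}(V)$, $\dim V=12$, be the resulting tensor.

**Proposition 3.** The Zariski tangent space at $T_0$ of the scheme defined by Robeva's equations has dimension $\le77$. Consequently $T_0\notin Y(V)$, and no component of $X(V)$ through $T_0$ has dimension $\ge78$.

The consequence is immediate: an irreducible closed subset of $X(V)$ through $T_0$ has dimension at most that of the tangent space, and $\dim Y(V)=12\cdot13/2=78$. For the bound we need two facts about $F$. The group $GL(U)$ acts on $E$ by $x\mapsto gxg^{T}$, and $F(gx,gy,gz)=\det(g)^2F(x,y,z)$. Regard $F$ also as a linear map $S^2E\to E^*$ and let $I_2=\ker F$. Since $E$ and $E^*$ are irreducible $SL(U)$-modules and $F\ne0$, the map $F:S^2E\to E^*$ is surjective. So $\dim I_2=21-6=15$, and no $x\ne0$ in $E$ satisfies $F(x,\cdot,\cdot)=0$.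

**Step 1: products of elements of $I_2$.** This step shows that there are few quartic forms on $E$ that vanish on $I_2I_2$: writing $I_2I_2\subseteq S^4E$ for the span of the products and $(I_2I_2)^\perp\subseteq S^4E^*$ for its annihilator, we claim $\dim(I_2I_2)^\perp=6$.

For $u\in U$ the polynomial $\det(M+t\,uu^{T})$ has degree $\le1$ in $t$, so its $t^2$-coefficient $3F(u^2,u^2,M)$ vanishes, where $u^2=uu^{T}\in E$. Hence $(u^2)^2\in I_2$. The equivariant map $\mathcal P:S^4U\to S^2E$ with $u^4\mapsto(u^2)^2$ is nonzero, $S^4U$ is irreducible of dimension $15$ and spanned by the $u^4$. So $\mathcal P$ is an isomorphism $S^4U\cong I_2$. With a basis $u_1,u_2,u_3$ of $U$ and $z_{ij}=u_iu_j\in E$,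
$$\mathcal P(u_iu_ju_ku_l)=\tfrac13(z_{ij}z_{kl}+z_{ik}z_{jl}+z_{il}z_{jk}).$$
Let $m:S^2(S^4U)\to S^4E$ be the equivariant map $a\cdot b\mapsto\mathcal P(a)\mathcal P(b)$; its image is $I_2I_2$. Consider in $S^2(S^4U)$ the nonzero vectors
$$h_1=u_1^4\cdot u_1^4,\qquad h_2=u_1^4\cdot u_1^2u_2^2-u_1^3u_2\cdot u_1^3u_2,$$
$$h_3=u_1^4\cdot u_2^4-4\,u_1^3u_2\cdot u_1u_2^3+3\,u_1^2u_2^2\cdot u_1^2u_2^2 .$$
They are killed by $u_2\partial_{u_3}$, as $u_3$ does not occur, and by $D=u_1\partial_{u_2}$. Indeed $Dh_1=0$ and $Dh_2=2u_1^4\cdot u_1^3u_2-2u_1^4\cdot u_1^3u_2=0$, and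
$$Dh_3=4u_1^4\cdot u_1u_2^3-4\left(u_1^4\cdot u_1u_2^3+3u_1^3u_2\cdot u_1^2u_2^2\right)+12\,u_1^3u_2\cdot u_1^2u_2^2=0 .$$
So they are highest weight vectors, of weights $(8,0,0)$, $(6,2,0)$, $(4,4,0)$, and they generate irreducible submodules. By Weyl's formula $\frac12(\lambda_1-\lambda_2+1)(\lambda_2-\lambda_3+1)(\lambda_1-\lambda_3+2)$ their dimensions are $45,60,15$. The sum is $120=\frac{15\cdot16}2=\dim S^2(S^4U)$. So $S^2(S^4U)$ is the sum of these three pairwise non-isomorphic irreducibles, and by Schur's lemma $m$ is injective as soon as $m(h_i)\ne0$ for all $i$. We compute, with $\mathcal P(u_1^3u_2)=z_{11}z_{12}$, $\mathcal P(u_1u_2^3)=z_{12}z_{22}$ and $\mathcal P(u_1^2u_2^2)=\frac13(z_{11}z_{22}+2z_{12}^2)$: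
$$m(h_1)=z_{11}^4,\qquad m(h_2)=\tfrac13z_{11}^2(z_{11}z_{22}+2z_{12}^2)-z_{11}^2z_{12}^2=\tfrac13z_{11}^2(z_{11}z_{22}-z_{12}^2),$$
$$m(h_3)=z_{11}^2z_{22}^2-4z_{11}z_{22}z_{12}^2+\tfrac13(z_{11}z_{22}+2z_{12}^2)^2=\tfrac43(z_{11}z_{22}-z_{12}^2)^2 .$$
All are nonzero. So $\dim I_2I_2=120$, and $\dim(I_2I_2)^\perp=\binom94-120=6$.

**Step 2: operators that move freely inside $F$.** This step will remove one whole block of the tangent vector. Claim: if $a\in\operatorname{End}E$ and $F(ax,y,z)$ is totally symmetric in $x,y,z$, then $a$ is scalar.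

The condition is equivalent to $F(ax,y,z)=F(x,ay,z)$ for all $x,y,z$. Let $\mathcal C$ be the space of such $a$. For $a,b\in\mathcal C$,
$$F(abx,y,z)=F(bx,ay,z)=F(x,ay,bz)=F(ax,y,bz)=F(bax,y,z).$$
As no $x\ne0$ has $F(x,\cdot,\cdot)=0$, this gives $ab=ba$. Further $F(abx,y,z)=F(bx,ay,z)=F(x,bay,z)=F(x,aby,z)$, so $ab\in\mathcal C$. Thus $\mathcal C$ is a commutative unital subalgebra of $\operatorname{End}E$. Since $F$ is $SL(U)$-invariant, $SL(U)$ normalizes $\mathcal C$ and permutes its finitely many characters; being connected, it fixes each of them. So the generalized weight spaces of $\mathcal C$ in $E$ are $SL(U)$-submodules, and irreducibility of $E$ leaves only one weight. Likewise $\operatorname{rad}(\mathcal C)E$ is a submodule, proper because $\operatorname{rad}(\mathcal C)$ is nilpotent, so it is $0$ and $\operatorname{rad}(\mathcal C)=0$. As $\mathcal C$ acts faithfully, every character of $\mathcal C$ occurs as a weight, so $\mathcal C$ is reduced with one character, and $\mathcal C=\mathbb C$.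

**Step 3: linearize.** This step writes down the tangent space. Identify elements of $S^3V$ with symmetric trilinear forms on $V$. A tangent vector at $T_0$ is a form $t$ such that the product $xy+\epsilon\,x\circ y$, with $(x\circ y|z)=t(x,y,z)$, satisfies Robeva's equations modulo $\epsilon^2$. Since $(x\circ y|zw)+(xy|z\circ w)=t(x,y,zw)+t(xy,z,w)$, the condition is that
$$t(xy,z,w)+t(zw,x,y)\quad\text{takes the same value for the three pairings of }\{x,y,z,w\}.\tag{3}$$
We treat the restrictions of $t$ to $E^*E^*E^*$, $EE^*E^*$, $EEE^*$ and $EEE$ in turn.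

**Step 4: the block $E^*E^*E^*$ vanishes.** Take $x,y\in E$ and $\omega,\eta\in E^*$ in (3). Since $E^*V=0$, the pairing $\{x,\omega\},\{y,\eta\}$ gives $0$, and $\{x,y\},\{\omega,\eta\}$ gives $t(xy,\omega,\eta)$. So $t(xy,\omega,\eta)=0$. The products $xy$ span $E^*$, hence $t|_{E^*E^*E^*}=0$.

**Step 5: the block $EE^*E^*$ vanishes.** Take $x,y,z\in E$ and $\omega\in E^*$. Define $a_\omega\in\operatorname{End}E$ by $\xi(a_\omega z)=t(z,\xi,\omega)$ for $\xi\in E^*$. Condition (3) says that $t(xy,z,\omega)=F(x,y,a_\omega z)$ is totally symmetric in $x,y,z$. By Step 2, $a_\omega=\gamma(\omega)\,\mathrm{id}$, that is, $t(z,\xi,\omega)=\gamma(\omega)\xi(z)$. Symmetry in $\xi,\omega$ gives $\gamma(\omega)\xi(z)=\gamma(\xi)\omega(z)$. For $\omega\ne0$ choose $z$ and $\xi$ with $\omega(z)=0$ and $\xi(z)=1$; then $\gamma(\omega)=0$. So $t|_{EE^*E^*}=0$.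

**Step 6: the block $EEE^*$ has dimension $21$.** Take $x,y,z,w\in E$. Define $\lambda:S^2E\to E$ by $\xi(\lambda(x,y))=t(x,y,\xi)$. Condition (3) says that
$$H_\lambda(x,y,z,w)=F(x,y,\lambda(z,w))+F(z,w,\lambda(x,y))$$
is totally symmetric. So $H_\lambda\in S^4E^*$, and as a linear form on $S^4E$ it satisfies
$$H_\lambda(pq)=\langle F(p),\lambda(q)\rangle+\langle F(q),\lambda(p)\rangle\qquad(p,q\in S^2E).$$
For $p,q\in I_2$ this is $0$, so $H_\lambda\in(I_2I_2)^\perp$. Six solutions are visible: for $c\in E^*$ put $\lambda_c(x,y)=c(x)y+c(y)x$. Then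
$$H_{\lambda_c}=c(z)F(x,y,w)+c(w)F(x,y,z)+c(x)F(y,z,w)+c(y)F(x,z,w)$$
is totally symmetric, and at $x=y=z=w$ it equals $4c(x)\det x$, which is not the zero polynomial for $c\ne0$. So $c\mapsto H_{\lambda_c}$ is injective from $E^*$ to $(I_2I_2)^\perp$, and by Step 1 it is an isomorphism. Hence every solution is uniquely $\lambda=\lambda_c+\lambda'$ with $H_{\lambda'}=0$. For $p\in I_2$ and all $q$ we then have $\langle F(q),\lambda'(p)\rangle=-\langle F(p),\lambda'(q)\rangle=0$, so $\lambda'(p)=0$, because $F$ is onto $E^*$. Thus $\lambda'=a\circ F$ with $a:E^*\to E$ linear, and $H_{\lambda'}=0$ says that $a$ is skew. The solutions $\lambda$ form a space of dimension $6+15=21$.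

**Step 7: total.** The block $t|_{EEE}$ contributes at most $\binom83=56$. So the tangent space has dimension at most $56+21=77$. This proves Proposition 3. $\square$

**Step 8: all $n\ge12$.** This step carries the counterexample to higher dimension. Let $V'=V\perp\langle f_1,\dots,f_m\rangle$ with $f_i$ orthonormal and $m=n-12$. Then $T_0+\sum f_i^{\otimes3}\in X(V')$. For $m=0$ it is not in $Y(V')$ by Proposition 3. For $m\ge1$ the element $u=\sum f_i$ is idempotent, since $f_if_j=0$ for $i\ne j$ and $f_if_i=f_i$, and $\ker L_u=V$. If the tensor were in $Y(V')$, the Splitting Lemma would give $T_0\in Y(V)$, a contradiction. So $X\neq Y$ for every $n\ge12$. Together with Section 8 this proves Theorem A. $\blacksquare$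

## 10. Components, the nilpotent criterion, and unital products

**Proof of Theorem B(1).** By Lemma 2, $Y(V)$ is an irreducible component of $X(V)$ of dimension $n(n+1)/2$. So $X(V)$ is irreducible iff $X(V)=Y(V)$, which by Theorem A holds iff $n\le11$.

**Proof of Theorem B(2).** The first three statements are Lemmas 1, 3 and 4. For the last one let $\mathcal D^\circ\subseteq\mathcal A$ be the set of algebras isomorphic to $\mathbb C^n\times\mathbb C[\varepsilon]/(\varepsilon^2)$, and let $T\in X(V)$ be nilpotent.

**Step 1: $T\in Y(V)$ implies $B(T)\in\overline{\mathcal D^\circ}$.** We show that $B$ maps $X^\circ(V)$ into $\mathcal D^\circ$. For $T'\in X^\circ(V)$ the quotient $B(T')/\mathbb Cs$ is $\mathbb C^n$ with a unit adjoined, which is $\mathbb C^{n+1}$. Characters kill the nilpotent $s$, so $B(T')$ has $n+1$ characters. Its length is $n+2$ and it has the nonzero nilpotent $s$. Hence one of its $n+1$ local factors has length $2$ and the others have length $1$, so $B(T')\in\mathcal D^\circ$. Since $T'\mapsto B(T')$ is a morphism and $T\in\overline{X^\circ(V)}$,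 we get $B(T)\in\overline{\mathcal D^\circ}$.

**Step 2: the converse.** Here we lift to $\mathcal I$, where the tensor can be recovered. Let $B(T)\in\overline{\mathcal D^\circ}$. By Lemma 5(c), $\pi$ maps $\pi^{-1}(\mathcal D^\circ)$ onto $\mathcal D^\circ$. As $\pi$ is finite, hence closed, $\pi\left(\overline{\pi^{-1}(\mathcal D^\circ)}\right)=\overline{\mathcal D^\circ}\ni B(T)$. By Lemma 5(d) the only point over $B(T)$ is $(B(T),s)$, so $(B(T),s)\in\overline{\pi^{-1}(\mathcal D^\circ)}$.

Now take a point $(\tilde T,\sigma)$ of $\pi^{-1}(\mathcal D^\circ)$. By Lemma 5(a) it is $(g_vB(T'),g_vs)$ with $T'\in X(V)$ and $A_{T'}\cong\sigma^\perp/\mathbb C\sigma$. Since $\sigma^2=(\sigma|\sigma)\sigma=0$, the vector $\sigma$ spans $0\times\mathbb C\varepsilon$, the set of nilpotent elements of $\mathbb C^n\times\mathbb C[\varepsilon]/(\varepsilon^2)$. Since $x\sigma=(x|\sigma)\sigma$, the character $(\cdot|\sigma)$ is that of the factor $\mathbb C[\varepsilon]/(\varepsilon^2)$. Therefore $\sigma^\perp=\mathbb C^n\times\mathbb C\varepsilon$ and $A_{T'}\cong\mathbb C^n$,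 so $T'\in X^\circ(V)$ by Lemma 2. Hence, under $\mathcal I\cong V\times X(V)$, the set $\pi^{-1}(\mathcal D^\circ)$ lies in $V\times X^\circ(V)$ and its closure in $V\times Y(V)$. The point $(B(T),s)$ corresponds to $(0,T)$, so $T\in Y(V)$.

**Proof of Theorem B(3).** Let $n\le13$. If $A_T$ is unital, it is Gorenstein of length $n\le13$, hence smoothable by (CJN), and $T\in Y(V)$ by Lemma 4.

Let $n\ge14$, and let $T_0$ be the tensor of Section 9. The algebra $B(T_0)$ has length $14$. It is not smoothable: otherwise Proposition 1 would give a component of $X(\mathbb C^{12})$ through $T_0$ of dimension $\ge78$, against Proposition 3. By Lemma 4 the corresponding unital tensor in $X(\mathbb C^{14})$ is not in $Y(\mathbb C^{14})$. For $n>14$ add $\sum f_i^{\otimes3}$ for $n-14$ further orthonormal vectors $f_i$. The resulting algebra $B(T_0)\times\mathbb C^{n-14}$ is unital, and by the Splitting Lemma with the idempotent $\sum f_i$ its tensor is not in $Y$. $\blacksquare$
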